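\title{The continuum hypothesis and Rolewicz's question on points of support}

\begin{abstract}
A point $x_0$ of a closed convex set $C$ in a real Banach space is a point of support for $C$ if some continuous linear functional that is not constant on $C$ attains its minimum over $C$ at $x_0$. Rolewicz asked whether every non-separable Banach space contains a nonempty closed convex set all of whose points are points of support. We show that the continuum hypothesis implies the negative answer. We construct a zero-dimensional compact space $K$, mapping at most two-to-one onto the Cantor set, such that $C(K)$ is non-separable and every family of functions and measures $(f_\alpha,\mu_\alpha)_{\alpha<\omega_1}$ admits indices $\gamma,\gamma'<\alpha<\beta$ for which $\langle\mu_\alpha,f_\alpha+f_\beta-f_\gamma-f_{\gamma'}\rangle$ is as small as we please. This excludes uncountable semi-biorthogonal systems, and it excludes their $\varepsilon$-approximate versions for $\varepsilon<1/3$, a constant that cannot be improved in any non-separable space. The construction also works under the weaker hypothesis $\operatorname{cov}(\mathcal M)=\mathfrak c$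 and $\operatorname{cf}(\mathfrak c)=\omega_1$.
\end{abstract}

\section{Introduction}\label{sec:intro}

All Banach spaces in this paper are real. Let $C$ be a closed convex subset of a Banach space $X$. A point $x_0\in C$ is a \emph{point of support for $C$} if there is $\varphi\in X^*$ such that $\varphi(x_0)\le\varphi(x)$ for all $x\in C$ and $\varphi(x_0)<\varphi(x')$ for some $x'\in C$. In words, some closed hyperplane through $x_0$ leaves $C$ on one side without containing it. For the closed unit ball of $X\ne\{0\}$ the points of support are the points of norm one: at such a point the Hahn--Banach theorem gives $\varphi$ with $\|\varphi\|=1$ and $\varphi(x_0)=-1$, while a functional with a minimum at an interior point is zero. For a segment in the plane they are the two endpoints, and a one-point set has none. The points that are \emph{not} points of support thus play the role of interior points, and the notion keeps its meaning when the interior is empty. We call a nonempty closed convex set a \emph{support set} if all its points are points of support; it is a convex set with no interior even in this weak sense.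

Rolewicz proved that a separable set is never a support set; a weighted average of a dense sequence is not a point of support (see Lemma~\ref{lem:average}). Without separability support sets come easily. In $\ell_2(\omega_1)$ let $C$ be the cone of vectors with nonnegative coordinates. Each $x_0\in C$ has only countably many nonzero coordinates, and a coordinate functional that vanishes at $x_0$ shows that $x_0$ is a point of support. In a space $C(K)$, suppose that some closed set $L\subseteq K$ is not a $G_\delta$, and let $C=\{f\ge0: f|_L=0\}$. The zero set of $f\in C$ is a $G_\delta$ containing $L$, so $f(x)=0$ for some $x\notin L$; evaluation at $x$ is nonnegative on $C$ and, by Urysohn's lemma, not identically zero there. So $C$ is a support set. Rolewicz asked: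

\begin{quote}
\emph{Must every non-separable Banach space contain a nonempty closed convex set that contains only points of support?}
\end{quote}

The examples suggest a positive answer, and in any non-separable space one can begin to imitate the first of them: choose recursively $x_\alpha$ $(\alpha<\omega_1)$ outside the closed span of the earlier vectors, and $\psi_\alpha\in X^*$ with $\psi_\alpha(x_\alpha)=1$ and $\psi_\alpha(x_\gamma)=0$ for $\gamma<\alpha$. What is missing is control of the sign of $\psi_\alpha(x_\beta)$ for $\beta>\alpha$, and we shall see in Section~\ref{sec:systems} that the question is exactly about this sign. It is known that the answer to Rolewicz's question is independent of ZFC. The problem we solve, taken from D\v{z}amonja and Juh\'asz \cite{DJ}, is whether the negative answer follows from the continuum hypothesis (CH): does CH imply that some non-separable Banach space contains no support set? It does.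

\begin{theorem}[CH]\label{thm:main}
There is a zero-dimensional compact space $K$, with a continuous map onto the Cantor set whose fibers have at most two points, such that $X=C(K)$ is non-separable and has the following property.
\begin{itemize}
\item[$(\ast)$] For every family $(f_\alpha,\mu_\alpha)_{\alpha<\omega_1}$ in $X\times X^*$ and every $\varepsilon>0$ there are $\gamma,\gamma'<\alpha<\beta<\omega_1$ (possibly $\gamma=\gamma'$) with
\[
|\langle\mu_\alpha,\;f_\alpha+f_\beta-f_\gamma-f_{\gamma'}\rangle|<\varepsilon .
\]
\end{itemize}
Consequently every nonempty closed convex set $C\subseteq X$ contains a point that is not a point of support for $C$.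
\end{theorem}

Property $(\ast)$ is a trace of separability. It holds in every separable space, because there uncountably many $\mu_\alpha$ have norm at most some $\rho$ and uncountably many of the corresponding $f_\alpha$ lie in one ball of radius less than $\varepsilon/(4\rho)$. The two-term version, which would ask for $\gamma<\alpha$ with $|\langle\mu_\alpha,f_\alpha-f_\gamma\rangle|<\varepsilon$, fails in every non-separable space, as the family $(x_\alpha,\psi_\alpha)$ above shows. The later vector $f_\beta$ is there to cancel what the earlier ones cannot.

Section~\ref{sec:systems} translates the question into one about semi-biorthogonal systems and derives the last sentence of Theorem~\ref{thm:main} from $(\ast)$. Section~\ref{sec:model} shows the idea on the simplest families. The space $K$ is built in Section~\ref{sec:construction}, its combinatorial and analytic properties are established in Sections~\ref{sec:tuples} and~\ref{sec:approx}, and $(\ast)$ is proved in Section~\ref{sec:proof}. Two complements follow: $(\ast)$ excludes approximate systems up to the best possible constant $1/3$ (Theorem~\ref{thm:third}), and CH can be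 weakened (Theorem~\ref{thm:cov}).

\medskip
\noindent\textbf{Conventions.} \emph{Countable} means finite or countably infinite, and compact spaces are Hausdorff. Each ordinal is the set of smaller ordinals, and $h^n$ is the set of sequences of length $n$ with entries in $h$. We use freely that a countable subset of $\omega_1$ is bounded, that an uncountable subset of $\omega_1$ is order isomorphic to $\omega_1$, and the pigeonhole principle: a map from an uncountable set to a countable set is constant on an uncountable subset. By the Riesz representation theorem $C(K)^*$ is the space $M(K)$ of signed Radon measures, with $\langle\mu,f\rangle=\int f\,d\mu$ and $\|\mu\|=|\mu|(K)$, where $|\mu|$ is the total variation measure; $\delta_q$ is the point mass at $q$.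

\section{Semi-biorthogonal systems}\label{sec:systems}

This section uses only ZFC. The basic tool says that countably many points of $C$ can be merged into one point that is at least as interior as each of them.

\begin{lemma}\label{lem:average}
Let $C\subseteq X$ be closed and convex and let $(u_n)_{n<\omega}$ be a sequence in $C$. There is $z\in C$ such that every $\varphi\in X^*$ with $\varphi(z)=\min_C\varphi$ satisfies $\varphi(u_n)=\varphi(z)$ for all $n$.
\end{lemma}

\begin{proof}
Choose $\lambda_n>0$ with $\sum_n\lambda_n=1$ and $\sum_n\lambda_n\|u_n\|<\infty$, for instance proportional to $2^{-n}/(1+\|u_n\|)$. The series $z=\sum_n\lambda_nu_n$ converges because $X$ is complete, and $z$ is the limit of the convex combinations $\big(\sum_{n\le N}\lambda_n\big)^{-1}\sum_{n\le N}\lambda_nu_n$, so $z\in C$ because $C$ is closed. If $m=\varphi(z)=\min_C\varphi$, then $\sum_n\lambda_n(\varphi(u_n)-m)=0$ is a sum of nonnegative terms, and each term vanishes.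
\end{proof}

If $(u_n)$ is dense in $C$, every such $\varphi$ is constant on $C$, so $z$ is not a point of support; this is the separable case. Closedness cannot be dropped: in the convex set of finitely supported nonnegative vectors of $\ell_2$, every point minimizes some coordinate functional. In a support set the lemma drives a recursion of length $\omega_1$, and the following notion records its outcome.

\begin{definition}\label{def:system}
An \emph{uncountable semi-biorthogonal system} in $X$ is a family $(x_\alpha,\varphi_\alpha)_{\alpha<\omega_1}$ in $X\times X^*$ such that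
\[
\varphi_\alpha(x_\alpha)=1,\qquad \varphi_\alpha(x_\gamma)=0\ \text{ for }\gamma<\alpha,\qquad \varphi_\alpha(x_\beta)\ge0\ \text{ for }\beta>\alpha .
\]
\end{definition}

A family with these properties indexed by an uncountable subset of $\omega_1$ becomes such a system after reindexing in increasing order. The \emph{closed convex cone generated by} $G\subseteq X$ is the closure of the set of finite sums $\sum_it_ig_i$ with $t_i\ge0$ and $g_i\in G$; it contains $0$. Only the implication (b)$\Rightarrow$(a) of the next theorem is needed for Theorem~\ref{thm:main}; the rest shows that nothing is lost in the reduction.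

\begin{theorem}\label{thm:equiv}
For every Banach space $X$ the following are equivalent.
\begin{itemize}
\item[(a)] Every nonempty closed convex $C\subseteq X$ contains a point that is not a point of support for $C$.
\item[(b)] $X$ has no uncountable semi-biorthogonal system.
\item[(c)] For every $G\subseteq X$ there is a countable $D\subseteq G$ such that the closed convex cone generated by $G\cup(-D)$ equals $\overline{\operatorname{span}}\,G$.
\end{itemize}
In this case the points that are not points of support are dense in every such $C$, and every closed subspace of every quotient of $X$ also satisfies \textup{(a)}. If \textup{(b)} fails, there is a bounded nonempty closed convex set consisting only of points of support.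
\end{theorem}

\begin{proof}
(b)$\Rightarrow$(a). Suppose that $C$ is a support set and fix $y_0\in C$. We choose $y_\alpha\in C$ and $\varphi_\alpha\in X^*$ by recursion on $1\le\alpha<\omega_1$. Given $y_\gamma$ for $\gamma<\alpha$, list these points as a sequence, with repetitions if necessary, and let $z$ be given by Lemma~\ref{lem:average}. Since $z$ is a point of support, some $\varphi_\alpha$, not constant on $C$, has $m_\alpha=\varphi_\alpha(z)=\min_C\varphi_\alpha$, and the lemma gives $\varphi_\alpha(y_\gamma)=m_\alpha$ for all $\gamma<\alpha$. Pick $y_\alpha\in C$ with $\varphi_\alpha(y_\alpha)>m_\alpha$ and multiply $\varphi_\alpha$, and with it $m_\alpha$, by a positive number so that $\varphi_\alpha(y_\alpha)=m_\alpha+1$. Put $x_\alpha=y_\alpha-y_0$. As $\varphi_\alpha(y_0)=m_\alpha$, we have $\varphi_\alpha(x_\beta)=\varphi_\alpha(y_\beta)-m_\alpha$, which is $0$ for $1\le\beta<\alpha$, is $1$ for $\beta=\alpha$, and is nonnegative for every $\beta$. So (b) fails.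

(a)$\Rightarrow$(b), and the last sentence. Let $(x_\alpha,\varphi_\alpha)$ be a system. The family $(x_\alpha/\|x_\alpha\|,\|x_\alpha\|\varphi_\alpha)$ is again one, so we may assume $\|x_\alpha\|=1$. Let $C=\overline{\operatorname{conv}}\{x_\alpha:\alpha<\omega_1\}$, a bounded set. A point $x\in C$ is the limit of a sequence of finite convex combinations, which involve countably many indices; hence $x\in\overline{\operatorname{conv}}\{x_\gamma:\gamma<\delta\}$ for some $\delta<\omega_1$. Then $\varphi_\delta(x)=0$, $\varphi_\delta\ge0$ on $C$ and $\varphi_\delta(x_\delta)=1$, so $x$ is a point of support.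

(c)$\Rightarrow$(b). Let $(x_\alpha,\varphi_\alpha)$ be a system, $G=\{x_\alpha:\alpha<\omega_1\}$ and $D\subseteq G$ countable. Then $D\subseteq\{x_\gamma:\gamma<\delta\}$ for some $\delta<\omega_1$. The functional $\varphi_\delta$ is nonnegative on $G$ and zero on $D$, hence nonnegative on the closed convex cone generated by $G\cup(-D)$, and this cone misses $-x_\delta\in\operatorname{span}G$. So (c) fails.

(b)$\Rightarrow$(c). Suppose that (c) fails for $G$. Let $D\subseteq G$ be countable and let $\kappa_D\subseteq\overline{\operatorname{span}}\,G$ be the closed convex cone generated by $G\cup(-D)$. There is $x\in G$ with $-x\notin\kappa_D$, since otherwise $\kappa_D$ contains $G\cup(-G)$, hence $\operatorname{span}G$ and its closure. The Hahn--Banach separation theorem gives $\varphi\in X^*$ with $\varphi(-x)<\inf_{\kappa_D}\varphi$. A functional bounded below on a cone is nonnegative on it, so the infimum is $0$ and $\varphi(x)>0$; normalize to $\varphi(x)=1$. Now $\varphi\ge0$ on $G$ and on $-D$, so $\varphi=0$ on $D$. Applying this recursively with $D=\{x_\gamma:\gamma<\alpha\}$, and setting $x_\alpha=x$ and $\varphi_\alpha=\varphi$,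 produces a system.

\emph{Density.} Let $z\in C$ not be a point of support, let $x\in C$, $0<t\le1$ and $y=(1-t)x+tz$. If $\varphi(y)=m=\min_C\varphi$, then $(1-t)(\varphi(x)-m)+t(\varphi(z)-m)=0$ forces $\varphi(z)=m$, so $\varphi$ is constant on $C$. Thus $y$ is not a point of support, and $y\to x$ as $t\to0$.

\emph{Heredity.} Let $(x_\alpha,\varphi_\alpha)$ be a system in a closed subspace of $X/Z$. Extend each $\varphi_\alpha$ to $X/Z$ by the Hahn--Banach theorem, compose it with the quotient map, and replace each $x_\alpha$ by a preimage in $X$. The numbers $\varphi_\alpha(x_\beta)$ do not change, so $X$ has a system.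
\end{proof}

In an uncountable semi-biorthogonal system, $\varphi_\alpha(x_\alpha+x_\beta-x_\gamma-x_{\gamma'})=1+\varphi_\alpha(x_\beta)\ge1$ whenever $\gamma,\gamma'<\alpha<\beta$. So a space with $(\ast)$, applied with $\varepsilon=1$, satisfies (b), hence (a) together with the density and heredity statements. It remains to construct a non-separable $C(K)$ with $(\ast)$.

\section{The model case: doubled points}\label{sec:model}

The space $K$ must be non-metrizable, since $C(K)$ is separable for metrizable $K$, and by the example in the introduction all its closed sets must be $G_\delta$. It is natural to stay close to a metrizable space and to double uncountably many points of it. The split interval $[0,1]\times\{0,1\}$, with the topology of the lexicographic order, shows that doubling alone is not enough: if $f_x$ is the indicator function of the clopen set of points $\ge(x,1)$ and $\mu_x=\delta_{(x,1)}-\delta_{(x,0)}$, then $\langle\mu_x,f_y\rangle$ is $1$ for $x=y$ and $0$ otherwise. The functions that separate the doubled points have to interact.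

Let $\Delta=2^\omega$ be the Cantor set. Suppose that $K$ is compact, $\pi:K\to\Delta$ is continuous, and for $a<\omega_1$ we have points $p_a^0,p_a^1\in K$ with common image $p_a\in\Delta$ and continuous functions $e_a:K\to\{0,1\}$ such that $e_a(p_a^i)=i$, and $e_a(p_b^0)=e_a(p_b^1)$ for $a<b$. Write $e_a(p_b)$ for this common value. So $e_a$ separates the $a$-th pair and no later pair; it may separate earlier pairs. For $b<\omega_1$ put
\begin{equation}\label{eq:S}
\begin{aligned}
S_c(b)&=\{a<b:\ e_a(p_b)=c\}\qquad(c=0,1),\\
S_-(b)&=\{a<b:\ e_b(p_a^i)=1-i\text{ for }i=0,1\}.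
\end{aligned}
\end{equation}
Thus $a\in S_-(b)$ means that $e_b$ separates the $a$-th pair in the direction opposite to $e_a$; we say that $e_b$ \emph{flips} the $a$-th pair. Let $I\subseteq\omega_1$ be uncountable. Three families threaten to be semi-biorthogonal.
\begin{itemize}
\item If $S_1(\alpha)\cap I=\emptyset$ for all $\alpha\in I$, then $(e_\alpha,\delta_{p_\alpha^1})_{\alpha\in I}$ is a system: $e_\gamma(p_\alpha)=0$ for earlier $\gamma\in I$, and $e_\beta\ge0$.
\item If $S_0(\alpha)\cap I=\emptyset$ for all $\alpha\in I$, then $(1-e_\alpha,\delta_{p_\alpha^0})_{\alpha\in I}$ is a system: $1-e_\gamma(p_\alpha)=0$ for earlier $\gamma\in I$, and $1-e_\beta\ge0$.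
\item If $S_-(\beta)\cap I=\emptyset$ for all $\beta\in I$, then $(e_\alpha,\delta_{p_\alpha^1}-\delta_{p_\alpha^0})_{\alpha\in I}$ is a system: the functional vanishes on earlier $e_\gamma$, and on a later $e_\beta$ it is negative only if $\alpha\in S_-(\beta)$.
\end{itemize}
So all three relations must occur inside every uncountable set. When they occur around the same $\alpha$, say $\gamma\in S_0(\alpha)$, $\gamma'\in S_1(\alpha)$ and $\alpha\in S_-(\beta)$, much more is true:
\begin{equation}\label{eq:table}
\begin{array}{c|cccc|c}
 & e_\alpha & e_\beta & e_\gamma & e_{\gamma'} & e_\alpha+e_\beta-e_\gamma-e_{\gamma'}\\ \hline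
p_\alpha^0 & 0&1&0&1&0\\
p_\alpha^1 & 1&0&0&1&0
\end{array}
\end{equation}
The combination in $(\ast)$ vanishes at both points, so it is annihilated by \emph{every} measure carried by $\{p_\alpha^0,p_\alpha^1\}$, whatever its weights. This is the origin of $(\ast)$.

There are $2^{\omega_1}$ uncountable sets $I$ and only $\omega_1$ stages at which to act. The way out is that $\Delta$ is second countable, so every subspace of it has a countable dense subset, and under CH the countable subsets of $\omega_1$ can be listed as $(A_\xi)_{\xi<\omega_1}$. For $A\subseteq\omega_1$ write $p[A]=\{p_a:a\in A\}$.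

\begin{example}\label{ex:model}
Assume the following: whenever $\xi<h<\omega_1$, $A_\xi\subseteq h$ and $p_h\in\overline{p[A_\xi]}$, the set $A_\xi$ meets each of $S_0(h)$, $S_1(h)$, $S_-(h)$. This imposes countably many demands on each $h$. We claim that $(\ast)$ holds, with value $0$, for $f_\alpha=e_\alpha$ and any $\mu_\alpha$ carried by $\{p^0_\alpha,p^1_\alpha\}$, even with all indices in a prescribed uncountable set $I$. Choose a countable $A\subseteq I$ with $p[A]$ dense in $p[I]$, and $\xi$ with $A=A_\xi$. Every $h\in I$ above $\xi$ and above all elements of $A$ satisfies the hypothesis, so the set $I^*$ of $\alpha\in I$ for which $I$ meets both $S_0(\alpha)$ and $S_1(\alpha)$ is uncountable. The same argument for $I^*$ in place of $I$ gives $\beta\in I^*$ and $\alpha\in I^*\cap S_-(\beta)$. Pick $\gamma\in I\cap S_0(\alpha)$ and $\gamma'\in I\cap S_1(\alpha)$, and apply \eqref{eq:table}.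
\end{example}

\begin{remark}
Two earlier indices are needed here. Let $\mu_\alpha=\delta_{p_\alpha^0}+3\delta_{p_\alpha^1}$, $\gamma<\alpha<\beta$ and $g=e_\alpha+e_\beta-2e_\gamma$. The integer $\langle\mu_\alpha,g\rangle=g(p_\alpha^0)+3g(p_\alpha^1)$ can vanish only if both values do, since $|g(p_\alpha^0)|\le2$; this would require $e_\beta(p_\alpha^0)=1+e_\beta(p_\alpha^1)=2e_\gamma(p_\alpha)$, which is impossible.
\end{remark}

Three things separate Example~\ref{ex:model} from the theorem. The flips must be compatible with a compact space whose fibers have at most two points. A general $f\in C(K)$ behaves like different functions $e_h$ over different parts of $\Delta$, and one choice of $\gamma,\gamma',\beta$ must serve all parts. A general measure has many atoms and a continuous part. The next three sections address these points in turn.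

\section{Construction of the space}\label{sec:construction}

For $x\in2^n$ let $[x]=\{t\in\Delta:t|n=x\}$. Clopen subsets of $\Delta$ are finite unions of such sets, so there are countably many. Since $\Delta$ has no isolated points, a nonempty clopen set splits into two nonempty clopen sets; in particular it has a nonempty clopen subset missing any given point.

\subsection{Local requirements}
We first define the functions $e_h$ on the set $\Delta\times\{0,1\}$, which carries no topology, and later identify the points that no $e_h$ separates. For $U\subseteq\Delta$, ``$e=\sigma$ on $U$'' means $e(t,i)=\sigma(t,i)$ for all $t\in U$ and $i\in\{0,1\}$.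

A flip cannot be confined to one fiber. If $\pi^{-1}(p_a)=\{p_a^0,p_a^1\}$ and $a\in S_-(h)$, then the compact set $\pi(\{e_h\ne1-e_a\})$ misses $p_a$, so $e_h=1-e_a$ over a neighborhood of $p_a$. We therefore build $e_h$ from clopen pieces on which it is constant or copies some $1-e_b$. By recursion on $h<\omega_1$ we choose $p_h\in\Delta$ and $e_h:\Delta\times\{0,1\}\to\{0,1\}$ subject to the following requirements and to (R4) below.
\begin{itemize}
\item[(R1)] $p_h\ne p_a$ for $a<h$, and $e_h(p_h,i)=i$ for $i=0,1$.
\item[(R2)] Every $t\ne p_h$ has a clopen neighborhood on which $e_h$ equals $0$, or $1$, or $1-e_b$ for some $b<h$.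
\item[(R3)] For $c\in\{0,1\}$, every neighborhood of $p_h$ contains a nonempty clopen set on which $e_h=c$.
\end{itemize}
Requirement (R3) keeps the recursion alive: a later point that approaches $p_h$ can still choose the value of $e_h$. Requirement (R2) unwinds as follows.

\begin{lemma}\label{lem:local}
Suppose that \textup{(R1)} and \textup{(R2)} hold at all stages up to $h$, and let $t\in\Delta$.
\begin{itemize}
\item[(a)] If $t\notin\{p_a:a\le h\}$, then $e_h$ is constant on $U\times\{0,1\}$ for some clopen $U\ni t$.
\item[(b)] If $t=p_a$ with $a<h$, then on some clopen $U\ni t$ the function $e_h$ is one of $0$, $1$, $e_a$, $1-e_a$.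
\end{itemize}
\end{lemma}

\begin{proof}
We use induction on $h$. In both cases $t\ne p_h$, so (R2) applies. If $e_h$ is $0$ or $1$ near $t$, both conclusions hold. Otherwise $e_h=1-e_b$ near $t$ with $b<h$, and there are three cases. If $t\notin\{p_a:a\le b\}$, then $e_b$ is constant near $t$ by (a) for $b$, hence so is $e_h$, and both conclusions hold. If $t=p_b$, we are in case (b) with $a=b$, and $e_h=1-e_a$ near $t$. If $t=p_a$ with $a<b$, we are in case (b); by (b) for $b$, the function $e_b$ is one of $0,1,e_a,1-e_a$ near $t$, and this list is closed under $\sigma\mapsto1-\sigma$.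
\end{proof}

If $a<b$, then $p_b\notin\{p_{a'}:a'\le a\}$, so $e_a(p_b,0)=e_a(p_b,1)$ by (a). We write $e_a(p_b)$ for this value and define $S_0(b),S_1(b),S_-(b)$ by \eqref{eq:S}, reading $e_b(p_a,i)$ for $e_b(p_a^i)$.

\subsection{The genericity requirement}
The assumption of Example~\ref{ex:model} has to be strengthened so that it handles tuples. The case of pairs shows how. Let $T$ be a countable set of pairs of ordinals below $b$, let $b<h$, suppose that $(p_b,p_h)$ lies in the closure of $\{(p_{\tau(0)},p_{\tau(1)}):\tau\in T\}$, and fix a symbol $s\in\{0,1,-\}$. We want $\tau\in T$ with $\tau(0)\in S_s(b)$ and $\tau(1)\in S_s(h)$. At stage $b$ the point $p_h$ does not exist yet, but its clopen neighborhoods do, and there are only countably many clopen sets $U$. So stage $b$ can treat all sets $\{\tau(0):\tau\in T,\ p_{\tau(1)}\in U\}$. If $U\ni p_h$, this set accumulates at $p_b$, in the sense that $p_b$ is in the closure of the corresponding points, and so it meets $S_s(b)$. As $U$ is arbitrary, $p_h\in\overline{p[A]}$ for $A=\{\tau(1):\tau\in T,\ \tau(0)\in S_s(b)\}$, and it suffices that stage $h$ treat $A$. Now $A$ is countable,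 but it depends on $b$, and its place in a list fixed in advance may come after $h$. The remedy is to list the sets $T$ in advance and to let stage $h$ treat every set definable in this way from earlier data.

The countable sets of finite sequences of countable ordinals number $\omega_1^{\,\omega}=2^\omega$, because $2^\omega\le\omega_1^{\,\omega}\le(2^\omega)^\omega=2^\omega$. By CH we can list them as $(T_\xi)_{\xi<\omega_1}$; \emph{this is the only use of} CH. For $h<\omega_1$ let $\mathcal S_h$ be the family of the sets
\[
\{a<h:p_a\in U\}\quad(U\subseteq\Delta\text{ clopen}),\qquad S_s(b)\quad(b<h,\ s\in\{0,1,-\}),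
\]
and let $\mathcal A_h$ be the family of all sets
\begin{equation}\label{eq:A}
A=\{\tau(j):\ \tau\in T_\xi\cap h^n,\ \tau(i)\in B_i\text{ for all }i<n\text{ with }i\ne j\}
\end{equation}
with $\xi<h$, $j<n<\omega$ and $B_i\in\mathcal S_h$. Both families are countable, consist of subsets of $h$, and depend only on the objects chosen before stage $h$.
\begin{itemize}
\item[(R4)] If $A\in\mathcal A_h$ and $p_h\in\overline{p[A]}$, then $A$ meets each of $S_0(h)$, $S_1(h)$, $S_-(h)$.
\end{itemize}

\subsection{The recursion}

\begin{proposition}[CH]\label{prop:recursion}
There are $p_h$ and $e_h$ $(h<\omega_1)$ satisfying \textup{(R1)--(R4)}.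
\end{proposition}

\begin{proof}
Suppose that $p_a,e_a$ have been chosen for $a<h$. We find $p_h$ as the intersection of a decreasing sequence of clopen sets and label each discarded piece with the formula that $e_h$ will follow there. A \emph{condition} is a pair $q=(U,L)$, where $L=\langle(V_0,\sigma_0),\dots,(V_{l-1},\sigma_{l-1})\rangle$ is a finite list, $U\ne\emptyset$, the sets $U,V_0,\dots,V_{l-1}$ are pairwise disjoint clopen sets with union $\Delta$ (the $V_i$ may be empty), and $\sigma_i\in\{0,1\}\cup\{1-e_a:a<h\}$. Put $(U',L')\le(U,L)$ if $U'\subseteq U$ and $L$ is an initial segment of $L'$. The set $\mathbb P_h$ of conditions is countable and contains $(\Delta,\langle\,\rangle)$. If $U'\subseteq U$ is nonempty and clopen, appending $(U\setminus U',0)$ to $L$ gives a condition $(U',L')\le(U,L)$; we call this \emph{shrinking to $U'$}.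

A set $D\subseteq\mathbb P_h$ is \emph{dense} if every condition $q$ has some $q'\le q$ in $D$. The following sets are dense; in each case $(U,L)$ is the given condition.
\begin{itemize}
\item $E_a=\{q:p_a\notin U\}$ for $a<h$. Shrink to a nonempty clopen subset of $U$ missing $p_a$.
\item $O_{n,c}$ for $n<\omega$, $c\in\{0,1\}$: the set of $q$ such that $V_i\ne\emptyset$, $\sigma_i=c$ and $U\cup V_i\subseteq[x]$ for some $i$ and some $x\in2^n$. Shrink to a nonempty set $U\cap[x]$ with $x\in2^n$, split it into nonempty clopen sets $U'$ and $V$, append $(V,c)$ and keep $U'$.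
\item $D_{A,c}$ for $A\in\mathcal A_h$, $c\in\{0,1\}$: the set of $q$ such that $U\cap p[A]=\emptyset$ or $e_a=c$ on $U$ for some $a\in A$. If $p_a\in U$ with $a\in A$, then (R3) for $a$ gives a nonempty clopen $U'\subseteq U$ with $e_a=c$ on $U'$; shrink to $U'$.
\item $D_{A,-}$ for $A\in\mathcal A_h$: the set of $q$ such that $U\cap p[A]=\emptyset$ or there are $a\in A$ and $i$ with $p_a\in V_i$ and $\sigma_i=1-e_a$. If $p_a\in U$ with $a\in A$, split $U$ into nonempty clopen sets $U'$ and $V\ni p_a$, append $(V,1-e_a)$ and keep $U'$.
\end{itemize}
List these countably many sets as $D_0,D_1,\dots$ and choose $q_0\ge q_1\ge\cdots$ with $q_k=(U^k,L^k)\in D_k$, one step at a time. The $U^k$ are decreasing, nonempty and compact, and by the sets $O_{n,c}$ their diameters tend to $0$; let $p_h$ be the unique point of $\bigcap_kU^k$. Any two sets $V_i$ occurring in the lists $L^k$ occur in one list, so they are disjoint, and their union is $\bigcup_k(\Delta\setminus U^k)=\Delta\setminus\{p_h\}$. Define $e_h=\sigma_i$ on $V_i$, and $e_h(p_h,i)=i$.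

(R1) holds by the sets $E_a$, and (R2) holds because each $t\ne p_h$ lies in some $V_i$. For (R3), if $q_k\in O_{n,c}$ is witnessed by $i$ and $x$, then $p_h\in U^k\subseteq[x]$, so $x=p_h|n$ and $V_i$ is a nonempty clopen subset of $[p_h|n]$ on which $e_h=c$. For (R4), let $A\in\mathcal A_h$ with $p_h\in\overline{p[A]}$. Every $U^k$ is a neighborhood of $p_h$ and so meets $p[A]$; hence a condition $q_k$ in $D_{A,c}$ or $D_{A,-}$ satisfies the second alternative. For $D_{A,c}$ this gives $a\in A$ with $e_a=c$ on $U^k\ni p_h$, that is, $a\in S_c(h)$. For $D_{A,-}$ it gives $a\in A$ with $e_h=1-e_a$ on $V_i\ni p_a$, so $e_h(p_a,i')=1-i'$ for $i'=0,1$ and $a\in S_-(h)$.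
\end{proof}

\subsection{The space $K$}
Let $P=\{p_h:h<\omega_1\}$. Define $\Phi:\Delta\times\{0,1\}\to\Delta\times2^{\omega_1}$ by $\Phi(t,i)=\big(t,(e_h(t,i))_{h<\omega_1}\big)$, let $K$ be the range of $\Phi$ with the topology of the product, and let $\pi:K\to\Delta$ be the first coordinate, a continuous surjection. From now on $e_h$ also denotes the $h$-th coordinate function on $K$, which is continuous and satisfies $e_h(\Phi(t,i))=e_h(t,i)$; thus ``$e_h=\sigma$ on $U$'' means equality on $\pi^{-1}(U)$. Put $p_a^i=\Phi(p_a,i)$.

\begin{proposition}\label{prop:K}
$K$ is compact and zero-dimensional. The fiber $\pi^{-1}(t)$ is one point for $t\notin P$, and $\pi^{-1}(p_a)=\{p_a^0,p_a^1\}$ with $e_a(p_a^i)=i$. The space $C(K)$ is non-separable.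
\end{proposition}

\begin{proof}
If $t\notin P$, then $e_h(t,0)=e_h(t,1)$ for all $h$ by Lemma~\ref{lem:local}(a), so $\Phi(t,0)=\Phi(t,1)$. The statement about $\pi^{-1}(p_a)$ is (R1).

The product $\Delta\times2^{\omega_1}$ is compact by Tychonoff's theorem and has a base of clopen sets, so it suffices to show that $K$ is closed in it. Let $(t,y)\in\overline K$. Put $i=y(a)$ if $t=p_a$, and $i=0$ if $t\notin P$. We show that $y(h)=e_h(t,i)$ for each $h$, so that $(t,y)=\Phi(t,i)$. If $t=p_h$, then $y(h)=i=e_h(t,i)$. Otherwise Lemma~\ref{lem:local} gives a clopen $U\ni t$ such that either $e_h=c$ on $U$ for a constant $c$, or $t=p_a$ with $a<h$ and $e_h$ is $e_a$ or $1-e_a$ on $U$. In the first case the closed condition ``$t'\notin U$ or $y'(h)=c$'' holds for all $(t',y')\in K$, hence for $(t,y)$, and $y(h)=c=e_h(t,i)$. If $e_h=e_a$ on $U$, the closed condition ``$t'\notin U$ or $y'(h)=y'(a)$'' gives $y(h)=i=e_a(t,i)=e_h(t,i)$. If $e_h=1-e_a$ on $U$, the closed condition ``$t'\notin U$ or $y'(h)=1-y'(a)$'' gives $y(h)=1-i=e_h(t,i)$.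

For $a<h$ the function $e_a$ takes the same value at $p_h^0$ and $p_h^1$, while $e_h$ takes both values $0$ and $1$; so $\|e_a-e_h\|=1$. An uncountable set of points at mutual distance $1$ rules out separability.
\end{proof}

\section{Generic tuples}\label{sec:tuples}

For $\theta\in\omega_1^n$ write $p(\theta)=(p_{\theta(j)})_{j<n}\in\Delta^n$. The next lemma carries out, for all $n$, the argument given for pairs before (R4): the coordinates are treated in the order in which their points were constructed, each step converting one approximate condition into an exact one.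

\begin{lemma}\label{lem:tuples}
Let $n\ge1$ and $\xi<\omega_1$, and suppose that $T=T_\xi\subseteq\omega_1^n$. Let $\theta\in\omega_1^n$ have distinct entries, each larger than $\xi$ and than all entries of members of $T$, and assume $p(\theta)\in\overline{\{p(\tau):\tau\in T\}}$. Then for each $s\in\{0,1,-\}$ there is $\tau\in T$ with $\tau(j)\in S_s(\theta(j))$ for all $j<n$.
\end{lemma}

\begin{proof}
Fix $s$ and enumerate $\{0,\dots,n-1\}$ as $j_1,\dots,j_n$ with $\theta(j_1)<\dots<\theta(j_n)$. We prove by induction on $k\le n$:
\begin{itemize}
\item[$(C_k)$] for all clopen sets $U_i\ni p_{\theta(j_i)}$ $(k<i\le n)$ there is $\tau\in T$ with $\tau(j_i)\in S_s(\theta(j_i))$ for $i\le k$ and $p_{\tau(j_i)}\in U_i$ for $i>k$.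
\end{itemize}
$(C_0)$ is the closure hypothesis and $(C_n)$ is the claim. Let $k\ge1$, assume $(C_{k-1})$, and let $U_i$ $(i>k)$ be given. Put $h=\theta(j_k)$ and
\[
A=\{\tau(j_k):\ \tau\in T,\ \tau(j_i)\in S_s(\theta(j_i))\text{ for }i<k,\ p_{\tau(j_i)}\in U_i\text{ for }i>k\}.
\]
We check that $A$ has the form \eqref{eq:A}. We have $\xi<h$ and $T\subseteq h^n$. For $i<k$ we have $\theta(j_i)<h$, since the entries of $\theta$ are distinct, so $S_s(\theta(j_i))\in\mathcal S_h$. For $i>k$ the condition $p_{\tau(j_i)}\in U_i$ says $\tau(j_i)\in\{a<h:p_a\in U_i\}\in\mathcal S_h$. Hence $A\in\mathcal A_h$. For every clopen $U_k\ni p_h$, statement $(C_{k-1})$ applied to $U_k,U_{k+1},\dots,U_n$ yields $\tau\in T$ with $\tau(j_k)\in A$ and $p_{\tau(j_k)}\in U_k$; so $p_h\in\overline{p[A]}$. By (R4) there is $a\in A\cap S_s(h)$, and any $\tau$ witnessing $a\in A$ proves $(C_k)$.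
\end{proof}

\begin{lemma}\label{lem:four}
Let $n\ge1$, let $F\subseteq\omega_1$ be uncountable, and for $\alpha\in F$ let $\theta^\alpha\in\omega_1^n$ have distinct entries. Assume that $\alpha\mapsto\theta^\alpha(j)$ is injective on $F$ for each $j<n$.
\begin{itemize}
\item[(a)] Let $s\in\{0,1,-\}$. For all but countably many $\alpha\in F$ there is $\gamma\in F$ with $\gamma<\alpha$ and $\theta^\gamma(j)\in S_s(\theta^\alpha(j))$ for all $j<n$.
\item[(b)] There are $\gamma,\gamma'<\alpha<\beta$ in $F$ such that for all $j<n$
\[
\theta^\gamma(j)\in S_0(\theta^\alpha(j)),\qquad \theta^{\gamma'}(j)\in S_1(\theta^\alpha(j)),\qquad \theta^\alpha(j)\in S_-(\theta^\beta(j)).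
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $\Delta^n$ is second countable, there is a countable $F_0\subseteq F$ such that $\{p(\theta^\gamma):\gamma\in F_0\}$ is dense in $\{p(\theta^\alpha):\alpha\in F\}$. Choose $\xi$ with $T_\xi=\{\theta^\gamma:\gamma\in F_0\}$, and $\zeta<\omega_1$ larger than $\xi$, than all elements of $F_0$ and than all entries of members of $T_\xi$. By injectivity only countably many $\alpha\in F$ have $\theta^\alpha(j)\le\zeta$ for some $j$. If $\alpha\in F$ is not among them and $\alpha>\zeta$, Lemma~\ref{lem:tuples} applies to $\theta^\alpha$ and gives a suitable $\gamma\in F_0$, and $\gamma<\zeta<\alpha$.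

(b) By (a) for $s=0$ and $s=1$, the set $F^*$ of $\alpha\in F$ for which $\gamma,\gamma'<\alpha$ in $F$ exist satisfying the first two conditions is uncountable. Part (a) for $F^*$ and $s=-$ gives $\alpha<\beta$ in $F^*$ satisfying the third.
\end{proof}

\section{Functions and measures on $K$}\label{sec:approx}

Over a small clopen subset of $\Delta$ a continuous function on $K$ can do only one thing that a function on $\Delta$ cannot: jump across one doubled point. The next lemma makes this precise. The finite set $Q$ will be the set over which the large atoms of a measure lie. Table \eqref{eq:table} controls the functions only on the fiber of the doubled point itself, so no other point of $Q$ may lie in a piece where a jump occurs.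

\begin{lemma}\label{lem:normal}
Let $f\in C(K)$, $\eta>0$, and let $Q\subseteq\Delta$ be finite. There are a partition of $\Delta$ into clopen sets $Y_1,\dots,Y_m$, rationals $r_j,d_j$ and ordinals $h_j<\omega_1$ such that the function $\tilde f$ equal to $r_j+d_je_{h_j}$ on $\pi^{-1}(Y_j)$ satisfies $\|f-\tilde f\|\le\eta$, and such that $p_{h_j}\in Y_j$ and $Y_j\cap Q\subseteq\{p_{h_j}\}$ whenever $d_j\ne0$.
\end{lemma}

\begin{proof}
For each $t\in\Delta$ choose $u_t=r+de_h$ with $r,d$ rational and $|f-u_t|<\eta$ on $\pi^{-1}(t)$, as follows. If $t\notin P$, take $d=0$, $h=0$ and $r$ within $\eta$ of the value of $f$ at the single point of the fiber. If $t=p_h$, use this $h$, with $|r-f(p_h^0)|<\eta$ and $|r+d-f(p_h^1)|<\eta$. The set $\pi(\{|f-u_t|\ge\eta\})$ is compact and misses $t$, so there is a clopen $U_t\ni t$ with $|f-u_t|<\eta$ on $\pi^{-1}(U_t)$ and $U_t\cap Q\subseteq\{t\}$. Let $U_{t_1},\dots,U_{t_m}$ cover $\Delta$, with the $t_j$ distinct. We refine this cover to a partition that keeps $t_j$ in the $j$-th piece. Choose pairwise disjoint clopen sets $Y_j'$ with $t_j\in Y_j'\subseteq U_{t_j}$, let $W=\Delta\setminus\bigcup_jY_j'$,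 and put
\[
Y_j=Y_j'\cup\Big((W\cap U_{t_j})\setminus\bigcup_{i<j}U_{t_i}\Big).
\]
The second parts are clopen and partition $W$, each point going to the first $U_{t_j}$ that contains it. So the $Y_j$ form a clopen partition of $\Delta$ with $t_j\in Y_j\subseteq U_{t_j}$. Take $r_j,d_j,h_j$ from $u_{t_j}$; if $d_j\ne0$, then $t_j=p_{h_j}$.
\end{proof}

A measure without atoms cannot see the jumps: up to small measure, $e_h$ is the indicator function of the preimage of a clopen subset of $\Delta$. There are only countably many such sets, and this opens the way to the pigeonhole principle.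

\begin{lemma}\label{lem:measure}
Let $\nu\in M(K)$ vanish on singletons, let $Y\subseteq\Delta$ be clopen, $h<\omega_1$ and $\eta>0$. There are disjoint clopen sets $Z^0,Z^1\subseteq Y$ with $e_h=c$ on $\pi^{-1}(Z^c)$ for $c=0,1$ and $|\nu|\big(\pi^{-1}(Y\setminus(Z^0\cup Z^1))\big)<\eta$.
\end{lemma}

\begin{proof}
Let $\Sigma$ be the set of $t\in\Delta$ with no clopen neighborhood $U$ such that $e_h$ is constant on $\pi^{-1}(U)$. Its complement is open by definition, and $\Sigma\subseteq\{p_a:a\le h\}$ by Lemma~\ref{lem:local}(a). So $\Sigma$ is closed and countable, and $\pi^{-1}(\Sigma)$ is countable because fibers are finite. Since $|\nu|(\{q\})=|\nu(\{q\})|=0$ for all $q\in K$, we get $|\nu|(\pi^{-1}(\Sigma))=0$. Let $W_k$ be the union of the sets $[x]$, $x\in2^k$, that meet $\Sigma$. The $W_k$ are clopen and decrease to $\Sigma$, so $|\nu|(\pi^{-1}(W_k))\to0$. Fix $k$ with $|\nu|(\pi^{-1}(W_k))<\eta$ and let $Z=Y\setminus W_k$, so that $Y\setminus Z\subseteq W_k$. Each $t\in Z$ has a clopen neighborhood $U\subseteq Z$ with $e_h$ constant on $\pi^{-1}(U)$, and finitely many of these cover the compact set $Z$. Let $Z^c$ be the union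 of those on which the constant is $c$. Then $Z^0\cup Z^1=Z$, and $Z^0\cap Z^1=\emptyset$ because every fiber of $\pi$ is nonempty.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

By Proposition~\ref{prop:K} and the end of Section~\ref{sec:systems}, only $(\ast)$ remains. Let $(f_\alpha,\mu_\alpha)_{\alpha<\omega_1}$ and $\varepsilon>0$ be given. We split each measure into a continuous part, small atoms and finitely many large atoms. The continuous part is handled by making the functions agree on most of its mass, the small atoms by their norm, and the large atoms by table~\eqref{eq:table}. We work with an uncountable set $F\subseteq\omega_1$ that is shrunk finitely many times.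

\medskip\noindent\emph{Step 1: normalization.} For some integer $k\ge1$ the set $F=\{\alpha:\|f_\alpha\|\le k,\ \|\mu_\alpha\|\le k\}$ is uncountable. Dividing all $f_\alpha$ and all $\mu_\alpha$ by $k$, and $\varepsilon$ by $k^2$, we may assume $\|f_\alpha\|\le1$ and $\|\mu_\alpha\|\le1$ for $\alpha\in F$. We may also assume $\varepsilon\le1$. Put $\eta=\varepsilon/21$.

\medskip\noindent\emph{Step 2: atoms.} Let $w_q^\alpha=\mu_\alpha(\{q\})$ for $q\in K$. Then $\sum_q|w^\alpha_q|\le\|\mu_\alpha\|$, so only countably many $w_q^\alpha$ are nonzero, and $\nu_\alpha=\mu_\alpha-\sum_qw_q^\alpha\delta_q$ vanishes on singletons. Choose a finite $Q_\alpha\subseteq K$ with $\sum_{q\notin Q_\alpha}|w_q^\alpha|\le\eta$.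

\medskip\noindent\emph{Step 3: a common shape.} Apply Lemma~\ref{lem:normal} to $f_\alpha$, $\eta$ and $\pi(Q_\alpha)$ to obtain $\tilde f_\alpha$. There are countably many possibilities for $m$ and $(Y_j,r_j,d_j)_{j\le m}$, so after shrinking $F$ these data are the same for all $\alpha\in F$:
\[
\tilde f_\alpha=r_j+d_je_{h_j^\alpha}\quad\text{on }\pi^{-1}(Y_j)\qquad(\alpha\in F,\ 1\le j\le m).
\]
Let $J=\{j:d_j\ne0\}$. For $j\in J$ apply Lemma~\ref{lem:measure} to $\nu_\alpha$, $Y_j$, $h_j^\alpha$ and $\eta/m$. After shrinking $F$ again, the resulting clopen sets $Z_j^0,Z_j^1$ do not depend on $\alpha\in F$. With $Z_j=Z_j^0\cup Z_j^1$, for $j\in J$,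
\begin{equation}\label{eq:Z}
\text{all }e_{h_j^\alpha}\ (\alpha\in F)\text{ coincide on }\pi^{-1}(Z_j),\qquad |\nu_\alpha|(\pi^{-1}(Y_j\setminus Z_j))<\eta/m .
\end{equation}

\medskip\noindent\emph{Step 4: constant or injective.} Fix $j\in J$ and consider $\alpha\mapsto h_j^\alpha$ on $F$. If some fiber is uncountable, shrink $F$ to it. Otherwise there are uncountably many nonempty fibers; shrink $F$ to a set with one point from each. Both properties, constant and injective, survive further shrinking, so after treating each $j\in J$ we have a set $J_1\subseteq J$ such that the map is injective on $F$ for $j\in J_1$ and constant on $F$ for $j\in J\setminus J_1$.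

\medskip\noindent\emph{Step 5: the four indices.} We claim that there are $\gamma,\gamma'<\alpha<\beta$ in $F$ with
\begin{equation}\label{eq:four}
h_j^\gamma\in S_0(h_j^\alpha),\qquad h_j^{\gamma'}\in S_1(h_j^\alpha),\qquad h_j^\alpha\in S_-(h_j^\beta)\qquad\text{for all }j\in J_1 .
\end{equation}
If $J_1=\emptyset$, take any $\gamma=\gamma'<\alpha<\beta$ in $F$. Otherwise let $n=|J_1|$ and let $\theta^\alpha\in\omega_1^n$ list the ordinals $h_j^\alpha$, $j\in J_1$, in increasing order of $j$. Its entries are distinct because $p_{h_j^\alpha}\in Y_j$ and the $Y_j$ are disjoint. Lemma~\ref{lem:four}(b) gives \eqref{eq:four}.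

\medskip\noindent\emph{Step 6: the estimate.} Let $g=\tilde f_\alpha+\tilde f_\beta-\tilde f_\gamma-\tilde f_{\gamma'}$. Then $\|g\|\le4(1+\eta)\le8$. On $\pi^{-1}(Y_j)$ the constants $r_j$ cancel, since the coefficients in $(\ast)$ sum to zero, and
\[
g=d_j\big(e_{h_j^\alpha}+e_{h_j^\beta}-e_{h_j^\gamma}-e_{h_j^{\gamma'}}\big).
\]
If $j\notin J_1$, then $d_j=0$ or the four functions are equal, so $g=0$ on $\pi^{-1}(Y_j)$. If $j\in J_1$, then $g=0$ on $\pi^{-1}(Z_j)$ by \eqref{eq:Z}. Hence $g$ vanishes outside $\bigcup_{j\in J_1}\pi^{-1}(Y_j\setminus Z_j)$, a set of $|\nu_\alpha|$-measure at most $\eta$.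

Next, $g(q)=0$ for $q\in Q_\alpha$. Let $\pi(q)\in Y_j$; only $j\in J_1$ needs an argument. Since $d_j\ne0$, Lemma~\ref{lem:normal} gives $Y_j\cap\pi(Q_\alpha)\subseteq\{p_{h_j^\alpha}\}$, so $q=p^i_{h_j^\alpha}$ for some $i\in\{0,1\}$. By \eqref{eq:four}, $g(q)=d_j\big(i+(1-i)-0-1\big)=0$. Therefore
\[
|\langle\mu_\alpha,g\rangle|\le\Big|\int g\,d\nu_\alpha\Big|+\Big|\sum_{q\in Q_\alpha}w_q^\alpha g(q)\Big|+\sum_{q\notin Q_\alpha}|w_q^\alpha|\,|g(q)|\le8\eta+0+8\eta .
\]
Finally $\|(f_\alpha+f_\beta-f_\gamma-f_{\gamma'})-g\|\le4\eta$ and $\|\mu_\alpha\|\le1$, so
\[
|\langle\mu_\alpha,f_\alpha+f_\beta-f_\gamma-f_{\gamma'}\rangle|\le20\eta<\varepsilon .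
\]
This proves $(\ast)$ and completes the proof of Theorem~\ref{thm:main}. \qed

\section{The constant $1/3$}\label{sec:third}

How far is the space of Theorem~\ref{thm:main} from having a semi-biorthogonal system? For $\varepsilon\ge0$ call a family $(x_\alpha,\varphi_\alpha)_{\alpha<\omega_1}$ in $X\times X^*$ an \emph{$\varepsilon$-system} if
\[
\varphi_\alpha(x_\alpha)=1,\qquad|\varphi_\alpha(x_\gamma)|\le\varepsilon\ \text{ for }\gamma<\alpha,\qquad\varphi_\alpha(x_\beta)\ge-\varepsilon\ \text{ for }\beta>\alpha .
\]
The $0$-systems are the uncountable semi-biorthogonal systems, and an $\varepsilon$-system is an $\varepsilon'$-system for $\varepsilon'\ge\varepsilon$. Property $(\ast)$ sets one main term against three error terms, which suggests the threshold $1/3$. No non-separable space has a larger one.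

\begin{theorem}\label{thm:third}
\begin{itemize}
\item[(1)] \textup{(CH)} The space $X=C(K)$ of Theorem~\textup{\ref{thm:main}} has no $\varepsilon$-system for any $0\le\varepsilon<1/3$.
\item[(2)] \textup{(ZFC)} Every non-separable Banach space has an $\varepsilon$-system for every $\varepsilon>1/3$.
\end{itemize}
\end{theorem}

\begin{proof}
(1) In an $\varepsilon$-system, $\varphi_\alpha(x_\alpha+x_\beta-x_\gamma-x_{\gamma'})\ge1-3\varepsilon>0$ for all $\gamma,\gamma'<\alpha<\beta$. This contradicts $(\ast)$ applied with $1-3\varepsilon$ in place of $\varepsilon$.

(2) Let $\delta>0$. We first build a family whose values are $0$ at earlier vectors, $1$ on the diagonal and at least $-1-\delta$ at later vectors, and then shift all values by a constant $t$ and divide by $1+t$. The two errors become $t/(1+t)$ and about $(1-t)/(1+t)$, and they balance at $t=1/2$.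

Fix $\chi\in X^*$ and $u\in X$ with $\chi(u)=1$, and let $N=\ker\chi$. Since $X=N\oplus\mathbb Ru$, the space $N$ is non-separable. Recall Riesz's lemma: if $N'$ is a proper closed subspace of $N$ and $r<1$, some unit vector of $N$ has distance greater than $r$ from $N'$. Choose recursively unit vectors $x_\alpha\in N$ $(\alpha<\omega_1)$ at distance $r_\alpha>1/(1+\delta)$ from $N_\alpha=\overline{\operatorname{span}}\{x_\gamma:\gamma<\alpha\}$, which is separable and hence proper. The Hahn--Banach theorem gives $\psi_\alpha\in N^*$ vanishing on $N_\alpha$ with $\psi_\alpha(x_\alpha)=1$ and $\|\psi_\alpha\|=1/r_\alpha\le1+\delta$. Extend $\psi_\alpha$ to $X$ by $x\mapsto\psi_\alpha(x-\chi(x)u)$, so that $\psi_\alpha(u)=0$. Put $x_\alpha'=x_\alpha+u$ and $\varphi_\alpha=\frac23(\psi_\alpha+\frac12\chi)$. Then $\varphi_\alpha(x_\beta')=\frac23\big(\psi_\alpha(x_\beta)+\frac12\big)$, which equals $1$ for $\beta=\alpha$, equals $\frac13$ for $\beta<\alpha$, and is at least $\frac23(-\frac12-\delta)=-\frac13-\frac23\delta$ for $\beta>\alpha$. This is a $(\frac13+\frac23\delta)$-system, and $\delta>0$ was arbitrary.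
\end{proof}

\section{Weakening the continuum hypothesis}\label{sec:cov}

CH served to spread the $\mathfrak c=2^\omega$ countable sets $T$ over $\omega_1$ stages so that each stage faces countably many of them. It is enough that each stage face fewer than $\mathfrak c$ of them, provided that so many dense sets can still be met. Recall that a set is \emph{meager} if it is a countable union of nowhere dense sets, that $\operatorname{cov}(\mathcal M)$ is the least number of meager sets covering $\mathbb R$ (equivalently, covering $\omega^\omega$, which is homeomorphic to the irrationals), and that $\operatorname{cf}(\mathfrak c)$ is the least cardinality of an unbounded subset of the ordinal $\mathfrak c$. The Baire category theorem gives $\omega_1\le\operatorname{cov}(\mathcal M)\le\mathfrak c$, so CH is the case $\mathfrak c=\omega_1$ of the hypothesis below.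

\begin{theorem}\label{thm:cov}
Theorem~\textup{\ref{thm:main}} holds, with the same conclusion $(\ast)$, if \textup{CH} is replaced by the hypothesis that $\operatorname{cov}(\mathcal M)=\mathfrak c$ and $\operatorname{cf}(\mathfrak c)=\omega_1$.
\end{theorem}

\begin{proof}
List the countable sets of finite sequences of countable ordinals in length $\mathfrak c$, fix an increasing sequence $(\lambda_\xi)_{\xi<\omega_1}$ unbounded in $\mathfrak c$, and let $\mathcal T_\xi$ consist of the sets with index below $\lambda_\xi$. The $\mathcal T_\xi$ increase, have size less than $\mathfrak c$, and exhaust the list. In \eqref{eq:A} let $T_\xi$ be replaced by an arbitrary $T\in\mathcal T_\xi$ with $\xi<h$. In Lemma~\ref{lem:tuples} replace ``$T=T_\xi$'' by ``$T\in\mathcal T_\xi$'', and in the proof of Lemma~\ref{lem:four}(a) choose $\xi$ with $\{\theta^\gamma:\gamma\in F_0\}\in\mathcal T_\xi$; the proofs are otherwise word for word the same. The list is used nowhere else, except through the size of $\mathcal A_h$ in Proposition~\ref{prop:recursion}. Since $h$ is countable and $\operatorname{cf}(\mathfrak c)>\omega$, the set $\bigcup_{\xi<h}\mathcal T_\xi$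 has size less than $\mathfrak c$; the remaining parameters in \eqref{eq:A} range over countable sets, so $|\mathcal A_h|<\mathfrak c=\operatorname{cov}(\mathcal M)$. It remains to find a decreasing sequence $q_0\ge q_1\ge\cdots$ in $\mathbb P_h$ that meets each member of a family of fewer than $\operatorname{cov}(\mathcal M)$ dense sets; the rest of the proof of Proposition~\ref{prop:recursion} uses only that each of its dense sets contains some $q_k$.

The set $\mathbb P_h$ is countably infinite, so with the discrete topology on $\mathbb P_h$ the product $\mathbb P_h^{\,\omega}$ is homeomorphic to $\omega^\omega$. A point $x\in\mathbb P_h^{\,\omega}$ determines a decreasing sequence by $q_0=x(0)$, and $q_{k+1}=x(k+1)$ if $x(k+1)\le q_k$, $q_{k+1}=q_k$ otherwise. For a dense $D\subseteq\mathbb P_h$ let $G_D$ be the set of $x$ with $q_k\in D$ for some $k$. It is open, because $q_k$ depends only on $x(0),\dots,x(k)$. It is dense: given $x(0),\dots,x(k)$, choose $x(k+1)\in D$ with $x(k+1)\le q_k$, so that $q_{k+1}\in D$. The complements of the sets $G_D$ are nowhere dense, and fewer than $\operatorname{cov}(\mathcal M)$ of them do not cover $\mathbb P_h^{\,\omega}$.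 Any $x$ that is left uncovered gives the required sequence.
\end{proof}

\begin{remark}
The hypothesis of Theorem~\ref{thm:cov} is consistent with the failure of CH: it holds after adding $\aleph_{\omega_1}$ Cohen reals to a model of GCH. In the extension $\mathfrak c=\aleph_{\omega_1}$, which has cofinality $\omega_1$. Each code of a meager set depends on countably many of the Cohen coordinates, so fewer than $\mathfrak c$ codes depend on fewer than $\mathfrak c$ coordinates, and the Cohen real added at any other coordinate avoids all of the coded sets.
\end{remark}

\begin{thebibliography}{9}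

\bibitem{DJ}
Mirna D\v{z}amonja and Istv\'an Juh\'asz,
\emph{CH, a problem of Rolewicz and bidiscrete systems},
arXiv:0910.3091 (2009).

\end{thebibliography}
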